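# Equal parallel supporting chords do not force central symmetry

## Convex bodies, supporting chords and line coordinates

We work in $\mathbb R^2=\mathbb C$ and write $u(\theta)=e^{i\theta}$, $u'(\theta)=ie^{i\theta}$.

**Definition 1 (convex body, central symmetry).** A convex body is a compact convex set in $\mathbb R^2$ with non-empty interior. It is centrally symmetric about $c$ if the reflection $x\mapsto 2c-x$ maps it to itself.

A reflection in a point preserves area, so it maps the centroid of a body to the centroid of the reflected body. The only fixed point of the reflection is $c$. Hence a center of symmetry, if there is one, is the centroid. *Example.* An ellipse is centrally symmetric. An equilateral triangle is not: the only candidate is its centroid, and reflection there produces the triangle pointing the other way.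

**Definition 2 (coordinates of a line).** The line $(\theta,p)$ is
$$\{x: x\cdot u(\theta)=p\}=\{e^{i\theta}(p+is): s\in\mathbb R\}.$$

*Example.* $(0,p)$ is the vertical line with abscissa $p$, and $s$ is the ordinate. Every line has two names: $(\theta+\pi,p)$ and $(\theta,-p)$ are the same line. We shall use this repeatedly.

**Definition 3 (supporting line, support function).** A line supports a convex body $L$ if it meets $L$ and $L$ lies in one of the closed half-planes that it bounds. The support function of $L$ is $h(\theta)=\max_{x\in L}x\cdot u(\theta)$.

For each $\theta$ there are exactly two supporting lines orthogonal to $u(\theta)$, namely $(\theta,h(\theta))$ and $(\theta+\pi,h(\theta+\pi))$. We have $L=-L$ exactly when $h$ is $\pi$-periodic, and then the two lines are $(\theta,h(\theta))$ and $(\theta,-h(\theta))$.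

Recall the textbook converse. If $h$ is $C^2$, $2\pi$-periodic and $h+h''>0$, then $h$ is the support function of a convex body with boundary $\theta\mapsto hu+h'u'$. The derivative of this curve is $(h+h'')u'$, so the radius of curvature is $h+h''>0$. *Example.* The disc of radius $r$ about $0$ has $h\equiv r$. For $h=1+c\cos2\theta$ we get $h+h''=1-3c\cos 2\theta$, so this is a body of positive curvature for $|c|<\frac13$, and it is symmetric about $0$.

**Definition 4 (chord supporting a body).** Let $L\subset\operatorname{int}K$ be convex bodies. A chord of $K$ is a segment with endpoints on $\partial K$. It supports $L$ if the line containing it is a supporting line of $L$.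

For each direction there are exactly two such chords. *Example.* If $K$ is the unit disc and $L$ the concentric disc of radius $r<1$, every chord of $K$ supporting $L$ has length $2\sqrt{1-r^2}$.

**Definition 5 (Chebyshev polynomial).** $T_k$ is the polynomial with $T_k(\cos\alpha)=\cos k\alpha$.

For odd $k$ it is an odd polynomial. Its zeros in $(0,1)$ are then $\cos\frac{\pi q}{2k}$ with $q$ odd, $1\le q<k$. Differentiation gives $T_k'(\cos\alpha)=k\sin k\alpha/\sin\alpha$, so at such a zero $T_k'\ne0$, because $\cos k\alpha=0$ forces $\sin k\alpha=\pm1$. *Example.* $T_3(x)=4x^3-3x$, with the zero $\frac{\sqrt3}2=\cos\frac\pi6$.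

## The conjecture and the theorem that refutes it

Let $L=-L\subset\operatorname{int}K$. If $K=-K$ too, then the two chords of $K$ parallel to a given direction and supporting $L$ are exchanged by $x\mapsto-x$, so they have the same length. Does the converse hold? The following is posed in Aguilar-Arteaga, Ayala-Figueroa, Jerónimo-Castro and Morales-Amaya, "An equichordal characterization of the ellipsoid and the sphere", arXiv:2308.02956 (2023).

**Conjecture.** Let $K,L\subset\mathbb R^2$ be convex bodies with $L\subset\operatorname{int}K$ and $L$ centrally symmetric. Suppose every pair of parallel chords of $K$ supporting $L$ have the same length. Then $K$ is also centrally symmetric.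

The conjecture is false.

**Theorem A.** Let $k\ge3$ be odd and let $r\in(0,1)$ be a zero of $T_k$, i.e. $r=\cos\frac{\pi q}{2k}$ with $q$ odd, $1\le q<k$. Then for all sufficiently small $\varepsilon>0$ there are convex bodies $K_\varepsilon,L_\varepsilon$ with real-analytic boundaries such that $L_\varepsilon=-L_\varepsilon\subset\operatorname{int}K_\varepsilon$, every two parallel chords of $K_\varepsilon$ supporting $L_\varepsilon$ have equal length, and $K_\varepsilon$ is not centrally symmetric about any point. As $\varepsilon\to0$, $K_\varepsilon$ tends to the unit disc and $L_\varepsilon$ to the disc of radius $r$ (in $C^2$). Since the numbers $\cos\frac{\pi q}{2k}$ are dense in $(0,1)$, after scaling and translation counterexamples exist arbitrarily close to every pair of concentric discs of different radii.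

The second half of the lecture (Theorems B, C, D) shows that a non-symmetric $K$ must nevertheless obey a strong restriction, expressed by a rotation number.

## A shifted disc, and where the Chebyshev zeros come from

Begin with the smallest change one can make to concentric discs. Let $K$ be the unit disc centered at $c$, and $L$ the disc of radius $r$ about $0$, with $|c|+r<1$. The line $(\theta,p)$ is at distance $|p-c\cdot u(\theta)|$ from $c$, so the two chords supporting $L$ have lengths
$$2\sqrt{1-(r-c\cdot u)^2}\quad\text{and}\quad2\sqrt{1-(r+c\cdot u)^2}.$$
They agree iff $c\cdot u(\theta)=0$. The hypothesis asks for this for every $\theta$, so $c=0$.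

A shift changes the radial function of the disc, to first order, by a multiple of $\cos(\varphi-\varphi_0)$. So next we try to perturb by $\cos k\varphi$ with larger $k$. Even $k$ is of no use here, since $\cos k\varphi$ is then $\pi$-periodic and nothing symmetric is broken. For odd $k$ we shall find that, to first order in $\varepsilon$, the difference between the chord lengths on $(\theta,p)$ and $(\theta,-p)$ is
$$\frac{4\varepsilon\cos k\theta\;T_k(p)}{\sqrt{1-p^2}}.$$
For $k=1$ we have $T_1(p)=p$, which has no zero in $(0,1)$. This agrees with the shifted disc, where $c=(\varepsilon,0)$ gives the difference $4\varepsilon r\cos\theta/\sqrt{1-r^2}$ to first order. For odd $k\ge3$ there are zeros, and at such a zero $p=r$ the first-order obstruction vanishes for all $\theta$ simultaneously. We now build the bodies and prove this formula. "For small $\varepsilon$" will mean: for all $|\varepsilon|<\varepsilon_0$, where $\varepsilon_0>0$ may be decreased finitely often.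

## Proof of Theorem A, first half: bodies with $k$ lobes and their chords

Fix $k\ge 3$ odd and $r\in(0,1)$ with $T_k(r)=0$.

**Step 1: the body $K_\varepsilon$.** This step constructs a convex, non-symmetric body with a polynomial equation. Let
$$f_\varepsilon(z)=|z|^2-1-2\varepsilon\,\mathrm{Re}\,z^k .$$
On the ray of angle $\varphi$ it equals $\rho^2-1-2\varepsilon\rho^k\cos k\varphi$. Its $\rho$-derivative $2\rho-2\varepsilon k\rho^{k-1}\cos k\varphi$ is positive on $[\frac12,\frac32]$ for small $\varepsilon$, and $f_\varepsilon$ is negative at $\rho=\frac12$ and positive at $\rho=\frac32$. So there is a unique zero $\rho_\varepsilon(\varphi)\in(\frac12,\frac32)$. By the analytic implicit function theorem it is analytic in $(\varphi,\varepsilon)$, and $\rho_0\equiv1$. Put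
$$K_\varepsilon=\{\rho e^{i\varphi}:0\le\rho\le\rho_\varepsilon(\varphi)\}.$$
The $\varphi$-derivatives of $\rho_\varepsilon$ are continuous in $(\varphi,\varepsilon)$, so $\rho_\varepsilon\to1$ in $C^2$. Hence $\rho^2+2\rho'^2-\rho\rho''>0$ for small $\varepsilon$. This is the numerator of the curvature of a polar curve, so $K_\varepsilon$ is a strictly convex body with analytic boundary. By construction, a point with $\frac12<|z|<\frac32$ lies on $\partial K_\varepsilon$ iff $f_\varepsilon(z)=0$.

*$K_\varepsilon$ is not centrally symmetric for $\varepsilon>0$.* It is invariant under rotation by $2\pi/k$ about $0$ and $k\ge3$, so its centroid is $0$. A center of symmetry would be the centroid, so central symmetry would give $\rho_\varepsilon(0)=\rho_\varepsilon(\pi)$. But $\rho_\varepsilon(0)^2=1+2\varepsilon\rho_\varepsilon(0)^k>1$, while $k$ odd gives $\rho_\varepsilon(\pi)^2=1-2\varepsilon\rho_\varepsilon(\pi)^k<1$.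

**Step 2: chord lengths.** This step shows that chord lengths are analytic functions and computes them to first order. Fix $p_1\in(r,1)$ and let $|p|<p_1$. On the line $(\theta,p)$ the equation $f_\varepsilon=0$ reads
$$p^2+s^2-1-2\varepsilon\,\mathrm{Re}\big(e^{ik\theta}(p+is)^k\big)=0.\tag{1}$$
Let $c_1=\sqrt{1-p_1^2}$ and consider $s\in[\frac{c_1}2,2]$. For small $\varepsilon$, uniformly in $\theta$ and $p$, three things hold.

- The $s$-derivative of the left side is $2s+O(\varepsilon)\ge c_1+O(\varepsilon)>0$.
- At $s=\frac{c_1}2$ the left side is at most $p_1^2-1+\frac{c_1^2}4+O(\varepsilon)=-\frac34c_1^2+O(\varepsilon)<0$.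
- At $s=2$ it is at least $3+O(\varepsilon)>0$.

So (1) has exactly one solution $s_+(\theta,p,\varepsilon)$ in $(\frac{c_1}2,2)$. The implicit function theorem applies there, so $s_+$ is analytic in $(\theta,p,\varepsilon)$. In the same way there is exactly one solution $s_-(\theta,p,\varepsilon)$ in $(-2,-\frac{c_1}2)$, also analytic. Both are $2\pi$-periodic in $\theta$ by uniqueness, and at $\varepsilon=0$ they are $\pm\sqrt{1-p^2}$. The corresponding points $z$ satisfy $|z|\le\sqrt5$ and $|z|^2=1+2\varepsilon\,\mathrm{Re}\,z^k$, so for small $\varepsilon$ their moduli lie in $(\frac12,\frac32)$ and they are points of $\partial K_\varepsilon$. For small $\varepsilon$ we have $\rho_\varepsilon>p_1$ everywhere, so $pu(\theta)$ is interior to $K_\varepsilon$. A line through an interior point meets the boundary in exactly two points. Therefore the chord of $K_\varepsilon$ on $(\theta,p)$ has length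
$$\ell(\theta,p,\varepsilon)=s_+(\theta,p,\varepsilon)-s_-(\theta,p,\varepsilon).$$

Now write $p=\cos\alpha$ with $\alpha\in(0,\pi)$. At $\varepsilon=0$ we have $s_\pm=\pm\sin\alpha$ and $p+is_\pm=e^{\pm i\alpha}$. Differentiating (1) in $\varepsilon$ at $\varepsilon=0$ gives $2s_\pm\,\partial_\varepsilon s_\pm=2\,\mathrm{Re}(e^{ik\theta}e^{\pm ik\alpha})$, i.e. $\partial_\varepsilon s_\pm=\cos k(\theta\pm\alpha)/(\pm\sin\alpha)$. Hence
$$\partial_\varepsilon\ell|_{\varepsilon=0}=\frac{\cos k(\theta+\alpha)+\cos k(\theta-\alpha)}{\sin\alpha}=\frac{2\cos k\theta\;T_k(p)}{\sqrt{1-p^2}}.$$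
Let
$$F(\theta,p,\varepsilon)=\ell(\theta,p,\varepsilon)-\ell(\theta,-p,\varepsilon).$$
A symmetric body $L$ with support function $h$, $0<h<p_1$, satisfies the equal-chord condition inside $K_\varepsilon$ exactly when $F(\theta,h(\theta),\varepsilon)=0$ for all $\theta$. We have $F(\theta,p,0)=0$, and since $T_k$ is odd,
$$\partial_\varepsilon F|_{\varepsilon=0}=\frac{4\cos k\theta\;T_k(p)}{\sqrt{1-p^2}}.\tag{2}$$
Hence $F=\varepsilon F_1$, where $F_1(\theta,p,\varepsilon)=\int_0^1\partial_\varepsilon F(\theta,p,t\varepsilon)\,dt$ is analytic and $F_1(\theta,p,0)$ is the right side of (2).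

## A round $L$ fails at third order

The first thing to try is to keep $L$ equal to the disc of radius $r$. By (2) the first-order error vanishes. Is the error exactly zero? Take $k=3$, $r=\frac{\sqrt3}2$, and abbreviate $c=\cos3\theta$, $d=\sin3\theta$. Since $(p+is)^3=p^3-3ps^2+i(3p^2s-s^3)$, equation (1) is
$$p^2+s^2-1=2\varepsilon\big[c\,(p^3-3ps^2)-d\,(3p^2s-s^3)\big].\tag{3}$$
Put $p=\pm\frac{\sqrt3}2$, so $p^2=\frac34$. Then $p^3-3ps^2=-3p(s^2-\frac14)$, and (3) becomes
$$s^2-\tfrac14=-\mu\,s\,(\tfrac94-s^2),\qquad \mu=\mu_\pm=\frac{2\varepsilon d}{1\pm3\sqrt3\,\varepsilon c}.$$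
So the length of the chord depends only on $\mu$. Near $s=\frac12$, $\mu=0$ there is a unique solution $s=S(\mu)$, analytic in $\mu$. Insert $S=\frac12+a_1\mu+a_2\mu^2+\cdots$. The function $s(\frac94-s^2)$ has value $1$ and derivative $\frac94-\frac34=\frac32$ at $s=\frac12$, so
$$a_1\mu+(a_1^2+a_2)\mu^2=-\mu-\tfrac32a_1\mu^2+O(\mu^3),$$
which gives $a_1=-1$ and $a_2=\frac12$. The equation is unchanged under $(s,\mu)\mapsto(-s,-\mu)$, so the solution near $-\frac12$ is $-S(-\mu)$. The chord length is therefore
$$\Lambda(\mu)=S(\mu)+S(-\mu)=1+\mu^2+O(\mu^4),$$
an even function, strictly increasing in $|\mu|$ for small $|\mu|$. So for small $\varepsilon>0$ the two chords are equal iff $|\mu_+|=|\mu_-|$, that is, iff $\sin3\theta=0$ or $\cos3\theta=0$. In all other directions the disc fails. With $x=3\sqrt3\,\varepsilon c$ we have $(1+x)^{-2}-(1-x)^{-2}=-4x/(1-x^2)^2$, and so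
$$F\big(\theta,\tfrac{\sqrt3}2,\varepsilon\big)=\mu_+^2-\mu_-^2+O(\varepsilon^5)=-48\sqrt3\,\varepsilon^3\cos3\theta\,\sin^23\theta+O(\varepsilon^5).\tag{4}$$
The error vanishes to second order and is non-zero at third order. Hence $L$ must be deformed together with $K$.

## The crossing at $\cos k\theta=0$ and how the mirror axes resolve it

Deforming $L$ means solving $F(\theta,h,\varepsilon)=0$ for $h=h(\theta)$ near $r$. For each $\theta$ this is one equation for one unknown, which suggests the implicit function theorem. Dividing out $\varepsilon$ is harmless and leaves $F_1=0$. But by (2)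
$$\partial_pF_1(\theta,r,0)=\frac{4\cos k\theta\;T_k'(r)}{\sqrt{1-r^2}},$$
which vanishes when $\cos k\theta=0$. Near such a point $(\theta_j,r)$ the zero set of $F_1(\cdot,\cdot,0)$ consists of two crossing curves, $\theta=\theta_j$ and $p=r$. A model is $xy=0$: the nearby equation $xy=\eta$ with $\eta\ne0$ has no solution at all with $x=0$, so the branch $y=0$ does not continue as a graph over the $x$-axis.

These zeros cannot be avoided by choosing another perturbation. Since $(\theta+\pi,p)=(\theta,-p)$ as lines, $F(\theta+\pi,p,\varepsilon)=-F(\theta,p,\varepsilon)$, so for each fixed $p$ the function $F(\cdot,p,\varepsilon)$ must vanish somewhere.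

The idea is to know in advance where it vanishes. When $\cos k\theta=0$, the body $K_\varepsilon$ is symmetric in the axis through $0$ of direction $u'(\theta)$, and this reflection exchanges the lines $(\theta,p)$ and $(\theta,-p)$. So $F=0$ there for every $p$ and every $\varepsilon$, not only to first order. In terms of the model, the perturbed equation is still divisible by $x$. We may divide $F_1$ by $\cos k\theta$, and the quotient has a non-zero $p$-derivative at $p=r$ for every $\theta$. The choice of $K_\varepsilon$ with all its mirror axes was made for this purpose.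

## Proof of Theorem A, second half: division and the body $L_\varepsilon$

**Step 3: $F$ vanishes where $\cos k\theta=0$.** This step verifies the mirror symmetry in formulas. Let $e^{ik\theta}=i\sigma$ with $\sigma=\pm1$, and let $w=(p+is)^k$. Since $-p+is=-\overline{(p+is)}$ and $k$ is odd, $(-p+is)^k=-\overline w$. Moreover
$$\mathrm{Re}(i\sigma w)=-\sigma\,\mathrm{Im}\,w=\mathrm{Re}(-i\sigma\overline w).$$
So equation (1) is the same for $p$ and for $-p$. By uniqueness of its solutions, $s_\pm(\theta,p,\varepsilon)=s_\pm(\theta,-p,\varepsilon)$, and $F(\theta,p,\varepsilon)=0$. Consequently $F_1(\theta,p,\varepsilon)=0$ whenever $\cos k\theta=0$, first for $\varepsilon\ne0$ and then by continuity for $\varepsilon=0$.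

**Step 4: division by $\cos k\theta$.** This step removes the degenerate factor. Where $\cos k\theta\ne0$, put $H=F_1/\cos k\theta$. Near a zero $\theta_j$ of $\cos k\theta$, Step 3 gives
$$F_1(\theta,p,\varepsilon)=(\theta-\theta_j)\int_0^1\partial_\theta F_1(\theta_j+t(\theta-\theta_j),p,\varepsilon)\,dt,$$
and $\cos k\theta/(\theta-\theta_j)$ is analytic and non-vanishing there, because the zeros of $\cos k\theta$ are simple. So $H$ extends analytically across $\theta_j$, and
$$F(\theta,p,\varepsilon)=\varepsilon\cos k\theta\;H(\theta,p,\varepsilon),\qquad H(\theta,p,0)=\frac{4\,T_k(p)}{\sqrt{1-p^2}}\quad\text{for all }\theta.\tag{5}$$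
Also $H$ is $\pi$-periodic in $\theta$: we have $F(\theta+\pi,p,\varepsilon)=-F(\theta,p,\varepsilon)$, and $\cos k(\theta+\pi)=-\cos k\theta$ since $k$ is odd. So $H(\theta+\pi,p,\varepsilon)=H(\theta,p,\varepsilon)$ for $\varepsilon\ne0$ and $\cos k\theta\ne0$, hence everywhere by continuity.

**Step 5: the body $L_\varepsilon$.** This step solves $H=0$ and checks that the solution is a support function. Let $G(p)=4T_k(p)/\sqrt{1-p^2}$. Then $G(r)=0$, and $G'(r)=4T_k'(r)/\sqrt{1-r^2}\ne0$. Choose $\delta>0$ with $\delta<p_1-r$ and $\delta<r$ such that $G'$ has no zero on $[r-\delta,r+\delta]$. Then $G(r-\delta)$ and $G(r+\delta)$ have opposite signs. Since $H$ and $\partial_pH$ are continuous, compactness of $\{(\theta,p): |p-r|\le\delta\}$ ($\theta$ mod $2\pi$) shows that for small $\varepsilon$ and all $\theta$, the derivative $\partial_pH$ has no zero for $|p-r|\le\delta$, and $H(\theta,r\pm\delta,\varepsilon)$ have opposite signs. So for each $\theta$ the equation $H(\theta,p,\varepsilon)=0$ has exactly one solution $p=h(\theta,\varepsilon)$ with $|p-r|<\delta$. By the implicit function theorem $h$ is analytic in $(\theta,\varepsilon)$, and $h(\theta,0)=r$.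 By $\pi$-periodicity of $H$, the number $h(\theta+\pi,\varepsilon)$ also solves $H(\theta,p,\varepsilon)=0$ with $|p-r|<\delta$, so by uniqueness
$$h(\theta+\pi,\varepsilon)=h(\theta,\varepsilon).$$
The $\theta$-derivatives of $h$ are continuous in $(\theta,\varepsilon)$ and those of $h(\cdot,0)=r$ vanish, so $h(\cdot,\varepsilon)\to r$ together with all its derivatives, uniformly. In particular $h+h''>0$ for small $\varepsilon$. Thus $h(\cdot,\varepsilon)$ is the support function of a convex body $L_\varepsilon$, whose boundary $\theta\mapsto hu+h'u'$ is analytic with positive curvature. Since $h$ is $\pi$-periodic, $L_\varepsilon=-L_\varepsilon$. Finally $|hu+h'u'|^2=h^2+h'^2\to r^2$ and $\rho_\varepsilon\to1$ uniformly, so for small $\varepsilon$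
$$L_\varepsilon\subset\{|x|\le\tfrac{1+r}2\}\subset\operatorname{int}K_\varepsilon .$$

**Step 6: conclusion.** This step reads off the theorem. The two supporting lines of $L_\varepsilon$ with normal $u(\theta)$ are $(\theta,h)$ and $(\theta,-h)$ with $h=h(\theta,\varepsilon)$. The lengths of the two chords differ by $F(\theta,h,\varepsilon)=\varepsilon\cos k\theta\;H(\theta,h,\varepsilon)=0$. By Step 1, $K_\varepsilon$ is not centrally symmetric about any point for $\varepsilon>0$. The convergence statements are in Steps 1 and 5.

For the density, fix $k$ odd: consecutive numbers $\frac q{2k}$ with $q$ odd, $1\le q<k$, differ by $\frac1k$, so the numbers $\cos\frac{\pi q}{2k}$ become dense in $(0,1)$ as $k\to\infty$. Given concentric discs of radii $R'<R$, choose such an $r$ close to $R'/R$, take $\varepsilon$ small, scale by $R$ and translate. $\blacksquare$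

**Remark 1 (the case $k=3$, $r=\frac{\sqrt3}2$).** Formulas (4) and (5) give $H(\theta,r,\varepsilon)=-48\sqrt3\,\varepsilon^2\sin^23\theta+O(\varepsilon^3)$, first where $\cos3\theta\ne0$ and then for all $\theta$, since the Taylor coefficients of $H$ in $\varepsilon$ are continuous in $\theta$. Also $T_3'(r)=12\cdot\frac34-3=6$, so $\partial_pH(\theta,r,0)=4\cdot6/\frac12=48$. Hence
$$h(\theta,\varepsilon)=\tfrac{\sqrt3}2+\sqrt3\,\varepsilon^2\sin^23\theta+O(\varepsilon^3).$$
As a check, at $\theta=0$ equation (3) gives $s^2=(1-p^2+2\varepsilon p^3)/(1+6\varepsilon p)$. Equality for $p$ and $-p$ means that the odd part in $p$ of $(1-p^2+2\varepsilon p^3)(1-6\varepsilon p)$ vanishes, i.e. $2\varepsilon p^3-6\varepsilon p(1-p^2)=2\varepsilon p\,(4p^2-3)=0$. So $h(0,\varepsilon)=\frac{\sqrt3}2$ exactly.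

## The tangent-chord map and its rotation number

We turn to what survives of the conjecture. From here on, $L\subset\operatorname{int}K$ are convex bodies with $L=-L$. If $x$ is interior to $L$, so is $-x$, hence so is their midpoint: $0\in\operatorname{int}L$.

**Definition 6 (rotation number).** Let $t$ be an orientation-preserving homeomorphism of the circle $\mathbb R/2\pi$ with lift $\tilde t$: a continuous increasing function with $\tilde t(\varphi+2\pi)=\tilde t(\varphi)+2\pi$. The rotation number of $\tilde t$ is
$$\varrho=\lim_{j\to\infty}\frac{\tilde t^{\,j}(\varphi)-\varphi}{2\pi j}.$$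
The limit exists and does not depend on $\varphi$ (textbook).

*Example.* For $\tilde t(\varphi)=\varphi+\beta$ we get $\varrho=\beta/2\pi$. We need three standard facts.

- (R1) If $t^N y=y$, then $\tilde t^N(\tilde y)=\tilde y+2\pi M$ for some integer $M$ and any lift $\tilde y$ of $y$, so $\varrho=M/N$ is rational.
- (R2) If $\varrho=q/n$ in lowest terms, every periodic point has minimal period $n$. Indeed, if $y$ has minimal period $N$, then $M/N=q/n$, so $N=jn$, $M=jq$ for some $j\ge1$. Let $g=\tilde t^n-2\pi q$, an increasing function with $g^j(\tilde y)=\tilde y$. If $g(\tilde y)>\tilde y$ then $g^j(\tilde y)>\tilde y$, and likewise with $<$. So $g(\tilde y)=\tilde y$, that is $t^ny=y$. Hence $N$ divides $n$ and $N=n$.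
- (R3) $\varrho$ depends continuously on $\tilde t$ in the uniform topology. Indeed, if $\varrho>M/N$, then $\tilde t^N(\varphi)-\varphi-2\pi M>0$ for all $\varphi$: a zero would give $\varrho=M/N$, and a negative sign everywhere would give $\varrho\le M/N$. By periodicity and compactness the inequality holds for all lifts uniformly close to $\tilde t$, and these have rotation number $\ge M/N$. The case $\varrho<M/N$ is the same.

**Definition 7 (tangent-chord map).** Put $e(\psi)=e^{i\psi}$ and $n(\psi)=e(\psi-\frac\pi2)$, so $e=in$. Let $\lambda(\psi)$ be the supporting line of $L$ oriented by $e(\psi)$ with $L$ on its left: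
$$\lambda(\psi)=\{h\,n(\psi)+s\,e(\psi): s\in\mathbb R\},\qquad h=h(\psi)=\max_{x\in L}x\cdot n(\psi)>0 .$$
It meets $\partial K$ at $s=s_-(\psi)<s_+(\psi)$, in points $x_-(\psi)$ and $x_+(\psi)$. The tangent-chord map $t$ is $x_+\circ x_-^{-1}$, written in the angular coordinate of $\partial K$.

In words: from a point of $\partial K$, follow the supporting line of $L$ that has $L$ on its left until it leaves $K$.

*Example.* If $K$ is the unit disc and $L$ the disc of radius $r$, a chord at distance $r$ from $0$ is seen from $0$ under the angle $2\arccos r$. So $t$ is the rotation by $2\arccos r$, with rotation number $\frac1\pi\arccos r$. For $r=\cos\frac{\pi q}{2k}$ this is $\frac q{2k}$.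

We check that the definition makes sense. The line $\lambda(\psi)$ contains points of $L\subset\operatorname{int}K$. So it meets $\partial K$ in exactly two points, the open chord between them is in $\operatorname{int}K$, and $L\cap\lambda(\psi)$ lies strictly between them.

*Continuity of $x_\pm$.* Let $\psi_j\to\psi$ and pass to a subsequence so that $x_+(\psi_j)\to y$ and contact points $y_j\in L\cap\lambda(\psi_j)$ converge to some $y'$. Then $y\in\partial K\cap\lambda(\psi)$, $y'\in L\cap\lambda(\psi)$, and the parameter of $y$ is at least that of $y'$, which exceeds $s_-(\psi)$. So $y=x_+(\psi)$. Since this holds for every such subsequence, $x_+$ is continuous. The same argument works for $x_-$.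

*Bijectivity.* From $x\in\partial K$ the body $L$ is seen in a closed angle $[\alpha,\beta]$ of directions with $0<\beta-\alpha<\pi$, because $x\notin L$ and $\operatorname{int}L\neq\emptyset$. A supporting line of $L$ through $x$ must run along one of the two extreme rays. Along the ray of direction $\alpha$, $L$ is on the left and $x$ precedes $L$; this is $\lambda(\alpha)$. Along the ray of direction $\beta$, $L$ is on the right, so we reverse the orientation: the line is $\lambda(\beta+\pi)$, and $x$ follows $L$ on it. So $x=x_-(\psi)$ for exactly one $\psi$ and $x=x_+(\psi)$ for exactly one $\psi$. Being continuous bijections from a circle to $\partial K$, the maps $x_\pm$ are homeomorphisms.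

*Orientation and lift.* Since $x_\pm=n\,(h+is_\pm)$ and $h>0$, the functions
$$X_\pm(\psi)=\psi-\tfrac\pi2+\arctan\frac{s_\pm(\psi)}{h(\psi)}\in(\psi-\pi,\psi)$$
are lifts of $\arg x_\pm$ with $X_\pm(\psi+2\pi)=X_\pm(\psi)+2\pi$. So they are increasing homeomorphisms of $\mathbb R$, and $\tilde t=X_+\circ X_-^{-1}$ is a lift of $t$. At $\varphi=X_-(\psi)$,
$$\tilde t(\varphi)-\varphi=\arctan\frac{s_+}h-\arctan\frac{s_-}h\in(0,\pi).\tag{6}$$
By compactness the left side lies in $[\eta,\pi-\eta]$ for some $\eta>0$. Adding up along an orbit, the rotation number $\varrho(K,L)$ of $\tilde t$ lies in $[\frac\eta{2\pi},\frac12-\frac\eta{2\pi}]\subset(0,\frac12)$.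

## The sign of $\rho-\rho\circ\sigma$ alternates along tangent chords

Let $\rho$ be the radial function of $K$ (about $0$), $\sigma(\varphi)=\varphi+\pi$, and
$$D=\rho-\rho\circ\sigma,\qquad Z=\{\varphi: D(\varphi)=0\}.$$
The radial function of $-K$ is $\rho\circ\sigma$. So $Z$ is the set of directions of $\partial K\cap\partial(-K)$, and $K=-K$ iff $D\equiv0$. Where $D>0$, the boundary point of $K$ lies outside $-K$; where $D<0$, it lies in $\operatorname{int}(-K)$. Since $D\circ\sigma=-D$, the set $Z$ is closed, $\sigma$-invariant, and non-empty by the intermediate value theorem. *Example.* For $K_\varepsilon$ with $k=3$ and $\varepsilon>0$ small, a point with $\frac12<|z|<\frac32$ lies on both $\partial K_\varepsilon$ and $\partial(-K_\varepsilon)$ iff $|z|=1$ and $\mathrm{Re}\,z^3=0$. So $Z=\{\cos3\varphi=0\}$ consists of six points.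

Since $L=-L$, $h(\psi+\pi)=h(\psi)$, so the point of $\lambda(\psi+\pi)$ with parameter $s$ is the negative of the point of $\lambda(\psi)$ with parameter $s$. Hence the chord of $-K$ on $\lambda(\psi)$ has endpoint parameters $s_\pm^*(\psi)=s_\pm(\psi+\pi)$ and endpoints $-x_\pm(\psi+\pi)$. So the tangent-chord map of $(-K,L)$ is $t^*=\sigma t\sigma$.

**Lemma.** If parallel chords of $K$ supporting $L$ have equal lengths, then $\operatorname{sgn}D(t(\varphi))=-\operatorname{sgn}D(\varphi)$ for all $\varphi$. In particular $t(Z)=Z$. Moreover $t\sigma=\sigma t$ on $Z$.

*Proof.* The chords of $K$ on $\lambda(\psi)$ and $\lambda(\psi+\pi)$ are parallel and support $L$. So the hypothesis says that $K$ and $-K$ have chords of equal length on every $\lambda(\psi)$: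
$$s_+-s_-=s_+^*-s_-^*.\tag{7}$$
Both chords contain $L\cap\lambda(\psi)$ in their relative interiors, and the relative interior of each chord is in the interior of its body. Thus, if $m$ is the parameter of a contact point, $s_-,s_-^*<m<s_+,s_+^*$. Let $x=x_-(\psi)$ have angle $\varphi$, so $x_+(\psi)$ has angle $t(\varphi)$.

- If $D(\varphi)>0$, then $x\notin-K$, so $s_-<s_-^*$. By (7), $s_+<s_+^*$. Since also $s_+>m>s_-^*$, the point $x_+(\psi)$ is in the relative interior of the chord of $-K$, hence in $\operatorname{int}(-K)$, i.e. $D(t(\varphi))<0$.
- If $D(\varphi)<0$, then $x\in\operatorname{int}(-K)$, so $s_-^*<s_-$. By (7), $s_+^*<s_+$, so $x_+(\psi)\notin-K$, i.e. $D(t(\varphi))>0$.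
- If $D(\varphi)=0$, then $x\in\partial(-K)$ and its parameter is below $m$, so $s_-=s_-^*$. By (7), $s_+=s_+^*$. So $D(t(\varphi))=0$ and $t^*(\varphi)=t(\varphi)$.

The three items give the sign rule. So $t$ maps $Z$ into $Z$ and the complement of $Z$ into the complement, and $t(Z)=Z$ because $t$ is bijective. The last item gives $\sigma t\sigma=t$ on $Z$, and since $\sigma^2=1$, this is $t\sigma=\sigma t$ on $Z$. $\square$

## Finitely many crossings of $\partial K$ and $\partial(-K)$: the exceptional rotation numbers

Put
$$E=\Big\{\tfrac{q}{2k}:\ k\ge3\text{ odd},\ q\text{ odd},\ 1\le q<k,\ \gcd(q,k)=1\Big\}.$$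
For instance, $k=3$ contributes $\frac16$, $k=5$ contributes $\frac1{10},\frac3{10}$, and $k=9$ contributes $\frac1{18},\frac5{18},\frac7{18}$.

A set is semialgebraic if it is a finite union of sets, each given by finitely many polynomial equations and inequalities. For example, polygons and all the bodies $K_\varepsilon$ are semialgebraic (for $K_\varepsilon$ see the proof of Theorem C). Boundaries and finite intersections of semialgebraic sets are semialgebraic, and a semialgebraic set has finitely many connected components (textbook).

**Theorem B.** Let $L=-L\subset\operatorname{int}K$ and let all parallel chords of $K$ supporting $L$ have equal length. Assume $\partial K\cap\partial(-K)$ has finitely many connected components; this holds if $\partial K$ is real-analytic, if $K$ is a polygon, or if $K$ is semialgebraic. If $\varrho(K,L)\notin E$, then $K=-K$.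

*Proof.* **Step 1: the three classes.** We check the finiteness claims. If $\partial K$ is analytic, its tangent lines are supporting lines of $K$ and do not pass through the interior point $0$. So rays from $0$ cross $\partial K$ transversally, and $\rho$ is an analytic function of the angle. Hence $D$ is analytic on the circle, so $D\equiv0$ or $Z$ is finite. If $K$ is a polygon or semialgebraic, $\partial K\cap\partial(-K)$ is semialgebraic. The angle maps $\partial K\cap\partial(-K)$ homeomorphically to $Z$, so in all cases $Z$ has finitely many components.

From now on assume $K\ne-K$; we show $\varrho(K,L)\in E$.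

**Step 2: rationality.** This step finds periodic points of $t$. The set $\{D\ne0\}$ is non-empty, and it is a finite union of disjoint open arcs, which we call gaps, because $Z$ has finitely many components. Since $Z$ is non-empty and $\sigma$-invariant, it has at least two points, so each gap is $I=(a,b)$ with distinct $a,b\in Z$. Since $t$ is a homeomorphism with $t(Z)=Z$, it permutes the finitely many gaps. Fix a gap $I=(a,b)$. Some $t^N$, $N\ge1$, maps $I$ to itself and, preserving orientation, fixes $a$ and $b$. By (R1), $\varrho(K,L)$ is rational; write it as $q/n$ in lowest terms. By (R2), $a$ and $b$ both have minimal period $n$. So $t^n$ fixes $a$ and $b$ and preserves orientation, and therefore $t^nI=I$.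

**Step 3: $n$ is even.** This step counts sign changes. $D$ has a constant sign on each gap. By the Lemma, its sign on $t^nI=I$ is $(-1)^n$ times its sign on $I$. So $n=2k$ is even.

**Step 4: $t^ka=\sigma a$ and $t^kb=\sigma b$.** This step identifies the half-period of $t$ with the antipodal map. Let $O=\{t^ja,\ \sigma t^ja: j\in\mathbb Z\}\subset Z$. It is finite, and it is invariant under $t$ and $\sigma$, because these commute on $Z$. Both maps act on $O$ preserving the cyclic order, since they are orientation-preserving homeomorphisms of the circle. A bijection of a finite cyclically ordered set $\{o_0,\dots,o_{M-1}\}$ that preserves the cyclic order takes successors to successors, so it has the form $o_i\mapsto o_{i+m}$ with indices mod $M$. So these bijections form a cyclic group. In it: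

- $t|_O$ has order exactly $n=2k$. Indeed $t^n$ fixes every $y=t^ja$, also $t^n\sigma y=\sigma t^ny=\sigma y$, and no smaller positive power of $t$ fixes $a$. Hence $t^k|_O$ has order $2$.
- $\sigma|_O$ has order $2$, as $\sigma$ has no fixed points and $\sigma^2=1$.

A cyclic group has at most one element of order $2$, so $t^k=\sigma$ on $O$. In particular $t^ka=\sigma a$. The same argument with $b$ in place of $a$ gives $t^kb=\sigma b$.

**Step 5: $k$ is odd.** This step compares signs again, now over half a period. Since $t^k$ and $\sigma$ preserve orientation and agree at $a$ and at $b$, $t^kI=\sigma I$. By the Lemma the sign of $D$ on $t^kI$ is $(-1)^k$ times its sign on $I$; by $D\circ\sigma=-D$ its sign on $\sigma I$ is $-1$ times its sign on $I$. So $(-1)^k=-1$ and $k$ is odd. Since $\gcd(q,2k)=1$, $q$ is odd and $\gcd(q,k)=1$. Since $0<\frac q{2k}<\frac12$, we have $1\le q<k$, so $k>1$, and $k\ge3$ because $k$ is odd. So $\varrho(K,L)\in E$. $\blacksquare$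

## Every value in $E$ occurs

**Theorem C.** Consider the pairs that satisfy the hypotheses of the conjecture with $L$ centered at $0$ and $K\ne-K$. The set of rotation numbers $\varrho(K,L)$ of those pairs with $\partial K$ real-analytic is exactly $E$, and so is the set of rotation numbers of those pairs with $K$ semialgebraic. Every value in $E$ is attained with one $K$ that is semialgebraic, has real-analytic boundary and is not centrally symmetric about any point, and with $\partial L$ real-analytic of positive curvature.

*Proof.* In both classes the inclusion of the set of rotation numbers in $E$ is Theorem B. For the other inclusion let $\frac q{2k}\in E$, and take $K_\varepsilon,L_\varepsilon$ from Theorem A with $r=\cos\frac{\pi q}{2k}$.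

**Step 1: $K_\varepsilon$ is semialgebraic.** By the monotonicity of $f_\varepsilon$ on rays in Step 1 of the proof of Theorem A,
$$K_\varepsilon=\{|z|\le\tfrac12\}\cup\{\tfrac12\le|z|\le\tfrac32,\ f_\varepsilon(z)\le0\}.$$
The remaining properties of $K_\varepsilon$ and $L_\varepsilon$ in the last sentence of the theorem were proved with Theorem A. It remains to compute $\varrho(K_\varepsilon,L_\varepsilon)$ for some $\varepsilon>0$.

**Step 2: the rotation number is continuous in $\varepsilon$.** Fix $\varepsilon_1\in(0,\varepsilon_0)$. The line $\lambda(\psi)$ of $L_\varepsilon$ is the line $(\theta,p)$ with $\theta=\psi-\frac\pi2$ and $p=h(\theta,\varepsilon)<p_1$, with the same parameter $s$. So the quantities $h$, $s_\pm$ and $X_\pm$ of the pair $(K_\varepsilon,L_\varepsilon)$ depend jointly continuously on $(\psi,\varepsilon)$, by Steps 2 and 5 of that proof. The map $(\psi,\varepsilon)\mapsto(\arg x_-,\varepsilon)$ is a continuous bijection of the compact space $\mathbb S^1\times[0,\varepsilon_1]$ onto itself, hence a homeomorphism. So in (6), $\psi$ is a continuous function of $(\varphi,\varepsilon)$, and the displacement $\tilde t_\varepsilon(\varphi)-\varphi$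 is continuous on $\mathbb S^1\times[0,\varepsilon_1]$. By uniform continuity, $\varepsilon\mapsto\tilde t_\varepsilon$ is continuous in the uniform topology, and by (R3) $\varrho(K_\varepsilon,L_\varepsilon)$ is continuous on $[0,\varepsilon_1]$.

**Step 3: it is constant.** At $\varepsilon=0$ the bodies are concentric discs of radii $1$ and $r$, so $\tilde t_0$ is the rotation by $2\arccos r=\frac{\pi q}k$, and the rotation number is $\frac q{2k}$. For $\varepsilon\in(0,\varepsilon_1]$ we have $K_\varepsilon\ne-K_\varepsilon$, so by Theorem B the value lies in the countable set $E$. A continuous real function on an interval that takes only countably many values is constant, by the intermediate value theorem. Hence $\varrho(K_\varepsilon,L_\varepsilon)=\frac q{2k}$ for all $\varepsilon\in[0,\varepsilon_1]$. $\blacksquare$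

For polygons only the necessary condition of Theorem B has been proved.

## Irrational rotation numbers with two derivatives

When $Z$ may have infinitely many components, the argument with gaps is not available. With enough smoothness, Denjoy's theorem replaces it: an orientation-preserving $C^2$ circle diffeomorphism with irrational rotation number is topologically conjugate to a rotation. The rotation is then by an irrational multiple of $2\pi$, so every orbit is dense.

**Theorem D.** Let $L=-L\subset\operatorname{int}K$, let $\partial K$ be $C^2$, let $\partial L$ be $C^2$ with positive curvature, and let all parallel chords of $K$ supporting $L$ have equal length. If $\varrho(K,L)$ is irrational, then $K=-K$.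

*Proof.* **Step 1: $h$ is $C^2$.** Here $h(\psi)$ is the support value in direction $n=n(\psi)$, as in Definition 7; note $n'=e$ and $e'=-n$. Let $y(\psi)$ be the contact point of $\lambda(\psi)$ with $L$. The Gauss map of $\partial L$ is $C^1$, and its derivative with respect to arc length is the curvature, which is positive. So its inverse, and with it $y$, is $C^1$. From $h=y\cdot n$ we get $h'=y'\cdot n+y\cdot e=y\cdot e$, because $y'$ is tangent to $\partial L$. The right side is $C^1$, so $h$ is $C^2$. Moreover, $h'$ is the parameter $s$ of the contact point on $\lambda(\psi)$.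

**Step 2: $x_\pm$ are $C^2$.** Rays from $0$ cross $\partial K$ transversally, since the tangent lines of $\partial K$ miss the interior point $0$. So $\rho$ is $C^2$, and the gauge $g(x)=|x|/\rho(\arg x)$ of $K$ is $C^2$ off $0$. The parameters $s_\pm$ solve $g(h\,n+s\,e)=1$, and $0\notin\lambda(\psi)$. Along $\lambda(\psi)$, $g$ is convex in $s$, less than $1$ between $s_-$ and $s_+$, and equal to $1$ at both. So its $s$-derivative is positive at $s_+$ and negative at $s_-$. Since $s_\pm$ are continuous in $\psi$, the implicit function theorem shows that $s_\pm$, and hence $x_\pm$, are $C^2$.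

**Step 3: $t$ is a $C^2$ diffeomorphism.** We compute
$$x_\pm'=(h\,n+s_\pm e)'=(h'-s_\pm)\,n+(h+s_\pm')\,e .$$
This is non-zero: $h'$ is the parameter of the contact point, which is in $L$, while $x_\pm\notin L$, so $s_\pm\ne h'$. The vector $x_\pm'$ is tangent to $\partial K$, hence not parallel to $x_\pm$ by transversality. So the derivative of $\arg x_\pm$ is non-zero. Therefore $\psi\mapsto\arg x_\pm(\psi)$ are $C^2$ diffeomorphisms of the circle, and so is $t$.

**Step 4: conclusion.** This step makes $Z$ the whole circle. By Denjoy's theorem every orbit of $t$ is dense. The set $Z$ is non-empty, closed and, by the Lemma, $t$-invariant. So it contains the closure of an orbit, $Z=\mathbb S^1$, i.e. $D\equiv0$ and $K=-K$. $\blacksquare$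

## Polygons and infinitely many crossings

Theorem A settles the conjecture in the negative. The arguments above do not decide the following.

- Which values of $E$, if any, are attained by polygons $K\ne-K$.
- Whether $K=-K$ must hold when $\partial K\cap\partial(-K)$ has infinitely many components and $\varrho(K,L)$ is either rational and not in $E$, or irrational without the smoothness and curvature assumptions of Theorem D.
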